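
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{Quasi-diagonal flows on AF algebras\\ need not be approximately inner}


\begin{abstract}
We construct a separable unital AF algebra with a $2\pi$-periodic flow that is quasi-diagonal but not approximately inner; the finite-rank projections witnessing quasi-diagonality commute exactly with the algebra and with the unitary group. This answers in the negative a question of Kishimoto and Robinson. The proof has two parts. A noncommutative version of the algebra of finite sections of Toeplitz operators shows that every periodic flow on a separable unital AF algebra is a quotient of a quasi-diagonal periodic flow on an AF algebra. A KMS argument, combined with classification theory, produces a periodic flow on the universal UHF algebra that is not approximately inner. Since approximate innerness passes to quotients, the two parts give the example.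
\end{abstract}

\section{The question and the answer}

Let $A$ be a $C^*$-algebra. A \emph{flow} on $A$ is a strongly continuous one-parameter group $\alpha\colon t\mapsto\alpha_t$, $t\in\mathbb R$, of automorphisms of $A$. We call it \emph{periodic} if $\alpha_{2\pi}=\mathrm{id}$. Two kinds of finite approximation of a flow are compared in this paper.

A flow $\alpha$ on $A$ is \emph{approximately inner} if there is a sequence $(h_n)$ of self-adjoint elements of $A$ (of $A+\mathbb C1$ if $A$ has no unit) such that for every $x\in A$
\[
\|\alpha_t(x)-e^{ith_n}xe^{-ith_n}\|\longrightarrow 0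
\quad\text{uniformly for $t$ in compact subsets of }\mathbb R .
\]
So the dynamics is a limit of dynamics given by bounded Hamiltonians inside the algebra.

A flow $\alpha$ is \emph{quasi-diagonal} if there are a faithful covariant representation $(\pi,U)$ of $(A,\alpha)$ on a separable Hilbert space $\mathcal H$ (so $U$ is a strongly continuous unitary representation of $\mathbb R$ and $\pi(\alpha_t(x))=U_t\pi(x)U_t^*$) and an increasing sequence $(E_n)$ of finite-rank projections on $\mathcal H$ with $E_n\to1$ strongly,
\[
\|[E_n,\pi(x)]\|\to0\quad(x\in A),\qquad \sup_{|t|\le1}\|[E_n,U_t]\|\to0 .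
\]
So the dynamics is a limit of finite matrix systems, namely the compressions of $\pi(A)$ and $U$ to $E_n\mathcal H$; but the matrices live outside the algebra.

An AF algebra (the closure of an increasing union of finite-dimensional $C^*$-algebras) is itself a limit of finite-dimensional algebras. One may therefore hope that on an AF algebra a Hamiltonian found in the compressions to $E_n\mathcal H$ can be moved into the algebra. Kishimoto and Robinson~\cite{KR} ask: \emph{is every quasi-diagonal flow on an AF algebra approximately inner?} The answer is no.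

\begin{theorem}\label{main}
There is a separable unital AF algebra $A$ with a periodic flow $\beta$ that is quasi-diagonal but not approximately inner.
\end{theorem}

The idea is to look at quotients. Approximate innerness passes to them:

\begin{lemma}\label{quot}
Let $q\colon(A,\beta)\to(D,\alpha)$ be a unital equivariant surjection between unital $C^*$-algebras with flows. If $\beta$ is approximately inner, so is $\alpha$.
\end{lemma}
\begin{proof}
If $(h_n)$ works for $\beta$, then $(q(h_n))$ works for $\alpha$, since $\|\alpha_t(q(x))-e^{itq(h_n)}q(x)e^{-itq(h_n)}\|\le\|\beta_t(x)-e^{ith_n}xe^{-ith_n}\|$ for $x\in A$.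
\end{proof}

On the other hand, an algebra that is quasi-diagonal in the strictest sense, namely a subalgebra of a product of matrix algebras with a flow acting block by block, may have complicated quotients. The next two theorems make this precise: every periodic flow on a separable unital AF algebra occurs as a quotient of such a flow on an AF algebra, and not every periodic flow on a unital AF algebra is approximately inner.

\begin{theorem}\label{lift}
Let $D$ be a separable unital AF algebra with a periodic flow $\alpha$. There are a separable unital AF algebra $A$, a periodic flow $\beta$ on $A$, a unital equivariant surjection $q\colon(A,\beta)\to(D,\alpha)$, and a faithful covariant representation $(\pi,U)$ of $(A,\beta)$ on a separable Hilbert space with finite-rank projections $E_n\nearrow1$ such that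
\[
[E_n,\pi(a)]=0,\qquad [E_n,U_t]=0\qquad\text{for all }n,\ a\in A,\ t\in\mathbb R .
\]
In particular $\beta$ is quasi-diagonal.
\end{theorem}

Let $\mathcal U$ denote the universal UHF algebra, so $K_0(\mathcal U)=\mathbb Q$.

\begin{theorem}\label{bad}
There is a periodic flow $\alpha$ on a unital AF algebra $D$, in fact on $D\cong\mathcal U$, that is not approximately inner.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{main} from Theorems~\ref{lift} and~\ref{bad}]
Apply Theorem~\ref{lift} to the flow of Theorem~\ref{bad}. The flow $\beta$ is quasi-diagonal, and by Lemma~\ref{quot} it is not approximately inner.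
\end{proof}

Examples of flows on simple AF and UHF algebras that are not approximately inner go back to Kishimoto and to Matui and Sato. We give a construction in which periodicity is explicit, because Theorem~\ref{lift} needs it.

Section~\ref{sec:toy} carries out the whole plan by hand for a non-AF algebra. Section~\ref{sec:lift} proves Theorem~\ref{lift}, Sections~\ref{sec:kms} and~\ref{sec:bad} prove Theorem~\ref{bad}, and Section~\ref{sec:more} contains strengthenings. Ideals are closed and two-sided. For $C^*$-algebras $A_N$, $\prod_NA_N$ is the algebra of bounded sequences and $\bigoplus_NA_N$ its ideal of sequences with norm tending to $0$.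

\section{The smallest example: truncated shifts}\label{sec:toy}

Let $S^{(N)}\in M_N$ be the truncated shift, $S^{(N)}e_k=e_{k+1}$ for $0\le k<N-1$ and $S^{(N)}e_{N-1}=0$. Let $s=(S^{(N)})_{N\ge1}$, let $A$ be the unital $C^*$-algebra generated by $s$ in $\prod_NM_N$, and put
\[
V_N(t)=\mathrm{diag}(1,e^{it},\dots,e^{i(N-1)t}),\qquad \beta_t(y)=(V_N(t)y_NV_N(t)^*)_N .
\]
Since $\beta_t(s)=e^{it}s$, the map $t\mapsto\beta_t(y)$ is norm continuous for $*$-polynomials $y$ in $s$, hence for all $y\in A$. So $\beta$ is a periodic flow on $A$.

\emph{It is quasi-diagonal.} Let $A$ act on $\bigoplus_N\mathbb C^N$ blockwise and put $U_t=\bigoplus_NV_N(t)$. The projections onto the first $n$ blocks have finite rank, increase to $1$, and commute with $A$ and with $U$.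

\emph{It is not approximately inner.} The elements
\[
1-s^*s=(e_{N-1,N-1})_N,\qquad 1-ss^*=(e_{00})_N
\]
are fixed by $\beta$; they record that $S^{(N)}$ fails to be unitary only at the two ends of the interval $\{0,\dots,N-1\}$. Let $J\subset A$ be the ideal they generate; it is $\beta$-invariant. It is the closure of the set of finite sums of elements $a(1-s^*s)b$ and $a(1-ss^*)b$ with $a,b\in A$. In such a sum with $r$ terms, the $N$-th component has rank at most $r$, so for $N>r$ its distance to $1\in M_N$ is at least $1$. Hence $1\notin J$. The nonzero algebra $A/J$ is generated by the unitary $\bar s=s+J$. The flow induced by $\beta$ sends $\bar s$ to $e^{it}\bar s$, so the spectrum of $\bar s$ is rotation invariant, hence equal to $\mathbb T$, and $A/J\cong C(\mathbb T)$ with the rotation flow. Inner automorphisms of a commutative algebra are trivial, so the rotation flow is not approximately inner. By Lemma~\ref{quot}, neither is $\beta$.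

The algebra $A$ is not AF, because its quotient $C(\mathbb T)$ is not. No commutative AF algebra can replace $C(\mathbb T)$: its spectrum is totally disconnected, so the orbits of a flow, being connected, are points. We therefore need a noncommutative AF algebra $D$ with a flow, and three things change.
\begin{itemize}
\item The scalar Toeplitz matrix entries become the Fourier coefficients of elements of $D$, and the two end corners become copies of $\mathbb K\otimes D$, where $\mathbb K$ is the algebra of compact operators.
\item The blocks $M_N\otimes D$ are no longer finite-dimensional, so finite-dimensional subalgebras of $D$ must be brought in.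
\item Commutativity of $D$ no longer obstructs approximate innerness; a KMS argument does so instead.
\end{itemize}

\section{Every periodic flow is a quotient of a block-diagonal one}\label{sec:lift}

In this section $D$ is a separable unital AF algebra with a periodic flow $\alpha$, and we prove Theorem~\ref{lift}.

\subsection{Fourier coefficients and finite sections}\label{sec:fourier}

For $j\in\mathbb Z$ put
\[
D_j=\{x\in D:\alpha_t(x)=e^{ijt}x\text{ for all }t\},\qquad x_j=\frac1{2\pi}\int_0^{2\pi}e^{-ijt}\alpha_t(x)\,dt\in D_j .
\]
Then $D_iD_j\subset D_{i+j}$, $D_j^*=D_{-j}$ and $(\alpha_t(x))_j=e^{ijt}x_j$. By Fej\'er's theorem for the norm-continuous periodic function $t\mapsto\alpha_t(x)$, the sums $\sum_{|j|\le n}(1-\frac{|j|}{n+1})x_j$ converge to $x$. Hence $\mathrm{span}\bigcup_jD_j$ is a dense $*$-subalgebra, and $x=0$ if all $x_j$ vanish. This is where periodicity is used; that $D$ is AF is not used here.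

Let $\mathbb K$ be the algebra of compact operators on $\ell^2(\mathbb N_0)$ with matrix units $e_{kl}$, let $P_N$ be the projection onto $\mathrm{span}\{e_0,\dots,e_{N-1}\}$, and put $M_N=P_N\mathbb KP_N$. Let $W_N\in M_N$ be the flip $e_k\mapsto e_{N-1-k}$, which exchanges the two ends of $\{0,\dots,N-1\}$. We write $P_N,W_N$ also for $P_N\otimes1,W_N\otimes1$. Put
\[
\mathcal M=\prod_{N\ge1}M_N\otimes D,\qquad \mathcal J_0=\bigoplus_{N\ge1}M_N\otimes D .
\]
For $x\in D$ let
\[
T_N(x)=\sum_{0\le k,l<N}e_{kl}\otimes x_{k-l},\qquad T(x)=(T_N(x))_N .
\]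
To bound these, represent $D$ faithfully and unitally on a Hilbert space $\mathcal K$. On $L^2(\mathbb T,\mathcal K)$ the formula $(\tilde\alpha(x)\xi)(t)=\alpha_t(x)\xi(t)$ defines a $*$-representation of $D$ whose matrix with respect to the basis $(e^{ikt})_{k\in\mathbb Z}$ is $(x_{k-l})_{k,l}$; and $T_N(x)$ is a compression of this matrix. Hence $T\colon D\to\mathcal M$ is linear, unital and contractive, and $T(x)^*=T(x^*)$.

Let $S$ be the unilateral shift, $S_j=S^j$ for $j\ge0$, $S_j=(S^*)^{|j|}$ for $j<0$, and $S^{(N)}_j=P_NS_jP_N$. So $S_je_l=e_{l+j}$ if $l+j\ge0$ and $S_je_l=0$ otherwise, and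
\begin{equation}\label{TS}
T_N(x)=S_j^{(N)}\otimes x\quad(x\in D_j),\qquad W_NS_j^{(N)}W_N=S_{-j}^{(N)} .
\end{equation}

\begin{example}
Let $D=M_2$ with matrix units $f_{ab}$, basis vectors $g_1,g_2$, and $\alpha_t=\mathrm{Ad}\,\mathrm{diag}(1,e^{it})$. Then $f_{21}\in D_1$, and $T_N(f_{21})$ maps $e_k\otimes g_1$ to $e_{k+1}\otimes g_2$ for $k<N-1$. So $T_N(x)$ acts as a copy of $x$ on each of the $N-1$ planes $\mathrm{span}\{e_k\otimes g_1,e_{k+1}\otimes g_2\}$, $0\le k\le N-2$, and as the scalars $x_{11}$, $x_{22}$ (matrix entries of $x$) on the two remaining vectors $e_{N-1}\otimes g_1$ and $e_0\otimes g_2$. Thus $T_N$ is multiplicative up to an error located at the two ends. Lemma~\ref{toep} shows that this holds in general.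
\end{example}

\subsection{The two ends}

For $k\in\mathbb K\otimes D$ put
\[
\lambda(k)=(P_NkP_N)_N,\qquad\rho(k)=(W_NP_NkP_NW_N)_N .
\]
These place $k$ at the left and at the right end. The elements with $k=P_mkP_m$ for some $m$ are dense in $\mathbb K\otimes D$. Consequently $\|(1-P_N)k\|\to0$ and $\|k(1-P_N)\|\to0$ for every $k$, and the matrix entries $k_{ab}\in D$ satisfy $\|k_{ab}\|\to0$ as $\max(a,b)\to\infty$.

\begin{lemma}\label{ends}
The map $(k,k')\mapsto\lambda(k)+\rho(k')+\mathcal J_0$ is an injective $*$-homomorphism $(\mathbb K\otimes D)^2\to\mathcal M/\mathcal J_0$. Hence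
\[
\mathcal J:=\lambda(\mathbb K\otimes D)+\rho(\mathbb K\otimes D)+\mathcal J_0
\]
is a $C^*$-subalgebra of $\mathcal M$, and $\mathcal J/\mathcal J_0\cong(\mathbb K\otimes D)^2$.
\end{lemma}
\begin{proof}
The map is linear and $*$-preserving. Since
\[
P_NkP_N\,P_Nk'P_N-P_Nkk'P_N=-P_Nk(1-P_N)k'P_N\to0,
\]
$\lambda$ is multiplicative modulo $\mathcal J_0$; conjugating with $W_N$ gives the same for $\rho$. Next, $\lambda(k)\rho(k')\in\mathcal J_0$: by density we may take $k=P_mkP_m$ and $k'=P_mk'P_m$, and then for $N\ge2m$ the $N$-th component contains the factor $P_mW_NP_m$, which is $0$ because $N-1-l\ge m$ for $l<m$. Taking adjoints, $\rho(k')\lambda(k)\in\mathcal J_0$. So the map is a $*$-homomorphism.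

If $\lambda(k)+\rho(k')\in\mathcal J_0$, multiplication by $\lambda(k^*)$ gives $\lambda(k^*k)\in\mathcal J_0$. But $\|P_Nk^*kP_N\|\to\|k\|^2$, so $k=0$. Multiplication by $\rho(k'^*)$ gives $\rho(k'^*k')\in\mathcal J_0$, and the norms of its components also tend to $\|k'\|^2$, so $k'=0$. The range of a $*$-homomorphism is closed, and $\mathcal J$ is the preimage of this range under $\mathcal M\to\mathcal M/\mathcal J_0$.
\end{proof}

\begin{lemma}\label{toep}
For $x,y\in D$:
\begin{enumerate}
\item[(a)] $T(x)\mathcal J\subset\mathcal J$ and $\mathcal JT(x)\subset\mathcal J$;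
\item[(b)] $T(x)T(y)-T(xy)\in\mathcal J$.
\end{enumerate}
\end{lemma}
\begin{proof}
Since $T$ is linear and continuous, $\mathcal J$ is a closed subspace, and the spectral subspaces span a dense subspace of $D$, we may take $x$ and $y$ in spectral subspaces.

(a) Let $x\in D_j$. Then
\[
T_N(x)P_NkP_N-P_N(S_j\otimes x)kP_N=-P_N(S_j\otimes x)(1-P_N)kP_N\to0,
\]
so $T(x)\lambda(k)\in\lambda((S_j\otimes x)k)+\mathcal J_0$. By \eqref{TS}, $W_NT_N(x)W_N=P_N(S_{-j}\otimes x)P_N$, so the same computation after conjugation with $W_N$ gives $T(x)\rho(k)\in\rho((S_{-j}\otimes x)k)+\mathcal J_0$. Also $T(x)\mathcal J_0\subset\mathcal J_0$. Thus $T(x)\mathcal J\subset\mathcal J$ for all $x$; take adjoints for the other inclusion.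

(b) Let $x\in D_i$, $y\in D_j$. Then
\[
T_N(x)T_N(y)-T_N(xy)=(S_i^{(N)}S_j^{(N)}-S_{i+j}^{(N)})\otimes xy .
\]
For $0\le l<N$, $S_i^{(N)}S_j^{(N)}e_l$ equals $e_{l+i+j}$ if both $l+j$ and $l+i+j$ lie in $[0,N)$, and $0$ otherwise, while $S^{(N)}_{i+j}e_l$ requires only the condition on $l+i+j$. So the difference maps
\[
e_l\mapsto-e_{l+i+j}\quad\text{if }0\le l+i+j<N\text{ and }(l+j<0\text{ or }l+j\ge N),
\]
and $e_l\mapsto0$ otherwise: an error occurs exactly when the path $l\to l+j\to l+i+j$ is outside the interval at its intermediate point but ends inside. Let $d_{i,j}=S_iS_j-S_{i+j}$ on $\ell^2(\mathbb N_0)$. It maps $e_l$ to $-e_{l+i+j}$ if $l+j<0\le l+i+j$ and to $0$ otherwise, so it has finite rank. The exits to the left, $l+j<0$, contribute $P_Nd_{i,j}P_N$. For the exits to the right put $l'=N-1-l$; the conditions $l+j\ge N$ and $0\le l+i+j<N$ become $l'-j<0$ and $0\le l'-i-j<N$. This is a left exit for $(-i,-j)$, so the contribution is $W_NP_Nd_{-i,-j}P_NW_N$. Altogether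
\[
T(x)T(y)-T(xy)=\lambda(d_{i,j}\otimes xy)+\rho(d_{-i,-j}\otimes xy)\in\mathcal J.\qedhere
\]
\end{proof}

\begin{proposition}\label{S}
$\mathcal S:=T(D)+\mathcal J$ is a separable unital $C^*$-algebra, $\mathcal J$ and $\mathcal J_0$ are ideals in it, and $x\mapsto T(x)+\mathcal J$ is an isomorphism $D\cong\mathcal S/\mathcal J$.
\end{proposition}
\begin{proof}
By Lemma~\ref{toep}, $\mathcal S$ is a $*$-algebra, $\mathcal J$ is an ideal of the $C^*$-algebra $\overline{\mathcal S}$, and $x\mapsto T(x)+\mathcal J\in\overline{\mathcal S}/\mathcal J$ is a $*$-homomorphism. Its range is closed, so the preimage $\mathcal S$ of the range is closed. $\mathcal S$ is separable because $D$, $\mathbb K\otimes D$ and $\mathcal J_0$ are, and it is unital because $T(1)=1$. As $\mathcal J_0$ is an ideal of $\mathcal M$, it is one of $\mathcal S$.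

It remains to see that $T(x)\in\mathcal J$ forces $x=0$. We look at matrix entries far from both ends. Let $T(x)=\lambda(k)+\rho(k')+c$ with $c\in\mathcal J_0$, fix $j$, and compare the $(m+j,m)$ entries in the component $N=2m$ for $m>|j|$, $m\to\infty$. On the left the entry is $x_j$. On the right it is the sum of the $(m+j,m)$ entry of $k$, the $(m-1-j,m-1)$ entry of $k'$, and an entry of $c_{2m}$; all three tend to $0$. So $x_j=0$ for every $j$, and $x=0$.
\end{proof}

\subsection{The algebra $A$}

The components of $\mathcal S$ lie in the algebras $M_N\otimes D$, which are in general infinite-dimensional. To obtain finite-rank projections we cut down to finite-dimensional ones. Let $1\in F_1\subset F_2\subset\cdots$ be finite-dimensional $C^*$-subalgebras of $D$ with dense union.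

The $F_N$ cannot in general be chosen $\alpha$-invariant. Indeed, a flow on a finite-dimensional algebra is inner, so if all $F_N$ were invariant, then $\alpha$ would agree on $F_N$ with $\mathrm{Ad}\,e^{ith_N}$ for some $h_N=h_N^*\in F_N$ and would be approximately inner; for the flow of Theorem~\ref{bad}, the one we need, this is not so. The construction does not need invariance: on $\mathcal M$ the flow will act on the tensor factor $M_N$ only, and $T$ intertwines it with $\alpha$. The price is that $T(x)$ need not lie in $\prod_NM_N\otimes F_N$, even for $x\in F_1$. We therefore put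
\[
A=\mathcal S\cap\prod_NM_N\otimes F_N,\qquad A_0=A\cap\mathcal J_0=\bigoplus_NM_N\otimes F_N ,
\]
where the last equality holds because $\mathcal J_0\subset\mathcal S$. $A$ is a separable unital $C^*$-algebra. It loses nothing essential:

\begin{lemma}\label{enough}
$\mathcal S=A+\mathcal J_0$.
\end{lemma}
\begin{proof}
The right-hand side is a $C^*$-subalgebra plus an ideal, hence closed. Let $x\in D_j$ and choose $x^{(N)}\in F_N$ with $x^{(N)}\to x$. Then $(S_j^{(N)}\otimes x^{(N)})_N$ differs from $T(x)=(S_j^{(N)}\otimes x)_N$ by an element of $\mathcal J_0\subset\mathcal S$; it therefore lies in $\mathcal S$, and so in $A$. Thus $T(x)\in A+\mathcal J_0$. For $d\in P_m\mathbb KP_m$ and $x\in D$, with $x^{(N)}\in F_N$, $x^{(N)}\to x$, the sequences $(P_NdP_N\otimes x^{(N)})_N$ and $(W_NP_NdP_NW_N\otimes x^{(N)})_N$ show in the same way that $\lambda(d\otimes x)$ and $\rho(d\otimes x)$ lie in $A+\mathcal J_0$. Together with $\mathcal J_0$ these elements span a dense subspace of $\mathcal S$.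
\end{proof}

We use that an extension of a separable AF algebra by a separable AF algebra is AF (Brown~\cite{Brown}, Davidson~\cite[Thm.~III.6.3]{Davidson}). By Lemma~\ref{enough}, $A/A_0\cong\mathcal S/\mathcal J_0$. This is an extension of $\mathcal S/\mathcal J\cong D$ by $\mathcal J/\mathcal J_0\cong(\mathbb K\otimes D)^2$, both AF, so $A/A_0$ is AF. As $A_0$ is AF, \emph{$A$ is AF}. Let
\[
q\colon A\to\mathcal S/\mathcal J\cong D
\]
be the quotient map. It is unital, and it is surjective by Lemma~\ref{enough} and $\mathcal J_0\subset\mathcal J$.

\subsection{The flow and the representation}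

Let $V_N(t)=\mathrm{diag}(e^{ikt})_{0\le k<N}$ and $V(t)=\mathrm{diag}(e^{ikt})_{k\ge0}$, and define automorphisms of $\mathcal M$ by
\[
\beta_t(y)=\big((V_N(t)\otimes1)\,y_N\,(V_N(t)\otimes1)^*\big)_N .
\]
On $\mathcal M$ the group $\beta$ is not strongly continuous: it multiplies the $N$-th component of $(e_{N-1,0}\otimes1)_N$ by $e^{i(N-1)t}$. On $\mathcal S$ it is. First,
\begin{align*}
\beta_t(T(x))&=T(\alpha_t(x)),&&\text{because }e^{i(k-l)t}x_{k-l}=(\alpha_t(x))_{k-l};\\
\beta_t(\lambda(k))&=\lambda(\mathrm{Ad}(V(t)\otimes1)(k));\\
\beta_t(\rho(k))&=\rho(\mathrm{Ad}(V(-t)\otimes1)(k)),&&\text{because }W_NV_N(t)W_N=e^{i(N-1)t}V_N(-t);\\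
\beta_t(\mathcal J_0)&=\mathcal J_0 .
\end{align*}
So $\mathcal S$ and $\mathcal J$ are invariant. In each case $t\mapsto\beta_t(y)$ is norm continuous: for $T(x)$ by continuity of $\alpha$ and $\|T\|\le1$; for $\lambda(k)$ and $\rho(k)$ directly if $k=P_mkP_m$, and then for all $k$ by density, as the maps $\mathrm{Ad}(V(t)\otimes1)$ are isometric; for $\mathcal J_0$ directly on finitely supported sequences, and then by density. Thus $\beta$ is a periodic flow on $\mathcal S$. It leaves $\prod_NM_N\otimes F_N$ invariant, so it restricts to a periodic flow on $A$. If $a\in A$ and $a\in T(x)+\mathcal J$, then $\beta_t(a)\in T(\alpha_t(x))+\mathcal J$; that is, $q$ is equivariant.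

Finally let $F_N\subset B(\mathcal K_N)$ faithfully and unitally with $\dim\mathcal K_N<\infty$, and put
\[
\mathcal H=\bigoplus_N\mathbb C^N\otimes\mathcal K_N,\qquad\pi(y)=\bigoplus_Ny_N,\qquad U_t=\bigoplus_NV_N(t)\otimes1 .
\]
Then $(\pi,U)$ is a faithful covariant representation of $(A,\beta)$ on a separable space, and $U$ is strongly continuous. The projections $E_n$ onto $\bigoplus_{N\le n}\mathbb C^N\otimes\mathcal K_N$ have finite rank, increase to $1$, and commute with $\pi(A)$ and with all $U_t$. This proves Theorem~\ref{lift}. \qed

\begin{remark}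
On the ideal $A_0$ the flow $\beta$ \emph{is} approximately inner: let $h_n\in A_0$ have components $\mathrm{diag}(0,\dots,N-1)\otimes1$ for $N\le n$ and $0$ for $N>n$. For large $n$ the formula is exact on a given finitely supported sequence, and such sequences are dense. So no obstruction to approximate innerness of $\beta$ is visible on $A_0$; ours comes from the quotient $D$.
\end{remark}

\section{An obstruction to approximate innerness}\label{sec:kms}

For the rotation flow on $C(\mathbb T)$ the obstruction was commutativity. The following replacement keeps only two features of that example: there is a faithful trace, and the fixed-point algebra ($\mathbb C$ in that case) has a single tracial state. We write $D_j$ for the spectral subspaces, as in Section~\ref{sec:fourier}; $D_0$ is the fixed-point algebra.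

\begin{proposition}\label{kms}
Let $D$ be a unital $C^*$-algebra with a faithful tracial state $\tau$, and $\alpha\ne\mathrm{id}$ a periodic flow on $D$ whose fixed-point algebra $D_0$ has only one tracial state. Then $\alpha$ is not approximately inner.
\end{proposition}

The idea is as follows. For an inner flow $\mathrm{Ad}\,e^{ith}$ the Gibbs state $\tau(e^{-h}\,\cdot\,)/\tau(e^{-h})$ satisfies a twisted trace identity (the KMS condition at inverse temperature $1$). A limit of such states satisfies it for $\alpha$. The identity says that the limit state $\omega$ is a trace on $D_0$, which determines $\omega$ there, and also that $\omega(yy^*)=e^{-j}\omega(y^*y)$ for $y\in D_j$, which for $y\ne0$ and $j\ne0$ is incompatible with $\omega=\tau$ on $D_0$. The technical point is that $\mathrm{Ad}\,e^{ith_n}\to\alpha_t$ is assumed for real $t$ only, while the KMS condition involves the value $t=i$. Gaussian smoothing moves the complex shift from the flow to the kernel.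

\begin{proof}
Suppose $h_n=h_n^*\in D$ implement approximate innerness. Put $\alpha^n_\zeta(z)=e^{i\zeta h_n}ze^{-i\zeta h_n}$, an entire function of $\zeta\in\mathbb C$ with $\alpha^n_i(z)=e^{-h_n}ze^{h_n}$, and let $\omega_n=\tau(e^{-h_n}\,\cdot\,)/\tau(e^{-h_n})$. This is a state, since $\tau(e^{-h_n}x)=\tau(e^{-h_n/2}xe^{-h_n/2})$ and $\tau(e^{-h_n})>0$. For $x,z\in D$,
\begin{equation}\label{gibbs}
\omega_n(x\,\alpha^n_i(z))=\omega_n(zx),
\end{equation}
since by the trace property both sides equal $\tau(xe^{-h_n}z)/\tau(e^{-h_n})$.

Let $z\in D_j$ and put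
\[
z_n=\pi^{-1/2}\int_{\mathbb R}e^{-s^2}\alpha^n_s(z)\,ds .
\]
For real $\zeta$ a substitution gives $\alpha^n_\zeta(z_n)=\pi^{-1/2}\int e^{-(s-\zeta)^2}\alpha^n_s(z)\,ds$. Both sides are entire in $\zeta$, so the identity holds for $\zeta=i$. For each real $s$ we have $\alpha^n_s(z)\to\alpha_s(z)=e^{ijs}z$ in norm, and $|e^{-(s-i)^2}|=e^{1-s^2}$ is integrable. By dominated convergence, in norm,
\begin{align*}
z_n&\to\pi^{-1/2}\int e^{-s^2}e^{ijs}\,ds\;z=e^{-j^2/4}z,\\
\alpha_i^n(z_n)&\to\pi^{-1/2}\int e^{-(s-i)^2}e^{ijs}\,ds\;z=e^{-j}e^{-j^2/4}z;
\end{align*}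
in the second integral shift the contour, $s\mapsto s+i$. Let $\omega$ be a weak$^*$ limit point of $(\omega_n)$. Applying \eqref{gibbs} to $z_n$ in place of $z$, passing to the limit and dividing by $e^{-j^2/4}$, we get
\begin{equation}\label{kmseq}
e^{-j}\,\omega(xz)=\omega(zx)\qquad(z\in D_j,\ x\in D).
\end{equation}

With $j=0$ and $x,z\in D_0$ this says that $\omega|_{D_0}$ is a tracial state. So is $\tau|_{D_0}$, and hence $\omega|_{D_0}=\tau|_{D_0}$. Since $\alpha\ne\mathrm{id}$ and the spectral subspaces span a dense subspace of $D$ (Section~\ref{sec:fourier}), there are $j\ne0$ and $0\ne y\in D_j$. Both $y^*y$ and $yy^*$ lie in $D_0$. Taking $z=y$, $x=y^*$ in \eqref{kmseq},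
\[
e^{-j}\tau(y^*y)=e^{-j}\omega(y^*y)=\omega(yy^*)=\tau(yy^*)=\tau(y^*y)>0,
\]
the last inequality because $\tau$ is faithful. So $e^{-j}=1$, a contradiction.
\end{proof}

Uniqueness of the trace on $D_0$ cannot be dropped: the flow $\mathrm{Ad}\,\mathrm{diag}(1,e^{it})$ on $M_2$ is inner, and there $D_0=\mathbb C^2$.

\begin{example}\label{shift}
Let $W=\bigotimes_{j\in\mathbb Z}\mathcal U$ with the shift $\delta$, and let $W\rtimes_\delta\mathbb Z$ carry the dual action $\alpha_t(wu^n)=e^{int}wu^n$. Composing the trace of $W$, which is unique, hence $\delta$-invariant, and faithful, with the canonical expectation gives a faithful tracial state; the fixed-point algebra is $W$; and $\alpha_t(u)=e^{it}u$. By Proposition~\ref{kms} the dual action is not approximately inner. But $W\rtimes_\delta\mathbb Z$ is not AF: $\delta$ acts trivially on $K_0(W)=\mathbb Q$, so the Pimsner--Voiculescu sequence gives $K_1(W\rtimes_\delta\mathbb Z)\cong\mathbb Q\ne0$.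
\end{example}

\section{A periodic flow on the universal UHF algebra}\label{sec:bad}

We now prove Theorem~\ref{bad}. The flow will again be a dual action, for an automorphism $\gamma$ of an AF algebra. Example~\ref{shift} shows what is needed: $1-\gamma_*$ should be injective on $K_0$, to make $K_1$ of the crossed product vanish, and $\gamma$ should still preserve a trace, so that Proposition~\ref{kms} applies. Then the elements $a-\gamma_*(a)$ have trace $0$, so $K_0$ must contain many elements of trace $0$. The group of Laurent polynomials, ordered by their value at $1$, has enough of them.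

\subsection{The dimension group}

Let $R=\mathbb Q[X,X^{-1}]$ and $R^+=\{0\}\cup\{a\in R:a(1)>0\}$.

\begin{lemma}\label{R}
$(R,R^+)$ is a countable dimension group in which every nonzero positive element is an order unit. Every positive homomorphism $R\to\mathbb R$ is a multiple of $\mathrm{ev}_1\colon a\mapsto a(1)$.
\end{lemma}
\begin{proof}
$R$ is countable, $R^++R^+\subset R^+$ and $R^+\cap(-R^+)=\{0\}$. It is directed, since $a=(a+r)-r$ with a rational constant $r>|a(1)|$, and unperforated, since $na\in R^+$ with $n\ge1$ implies $a\in R^+$. For Riesz interpolation let $a_1,a_2\le b_1,b_2$. If some $a_i=b_j$, this element interpolates. Otherwise $a_i(1)<b_j(1)$ for all $i,j$, and a rational constant $r$ with $\max_ia_i(1)<r<\min_jb_j(1)$ interpolates. If $a(1)>0$ and $b\in R$, then $na-b\in R^+$ for large $n$, so $a$ is an order unit.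

Let $s\colon R\to\mathbb R$ be a positive homomorphism; it is $\mathbb Q$-linear. If $a(1)=0$, then $\varepsilon\pm a\in R^+$ for all rational $\varepsilon>0$, so $|s(a)|\le\varepsilon s(1)$, and $s(a)=0$. For rational constants $r$ we have $s(r)=r\,s(1)$. Applying the first statement to $a-a(1)$ gives $s(a)=a(1)s(1)$.
\end{proof}

\subsection{The crossed product}

By the theorem of Effros, Handelman and Shen there is a stable AF algebra $B_0$ with $K_0(B_0)\cong R$ as ordered groups; it is simple because every nonzero positive element of $R$ is an order unit. Multiplication by $X$ is an order automorphism of $R$, so by Elliott's theorem there is $\gamma_0\in\mathrm{Aut}(B_0)$ with $(\gamma_0)_*=X$. Let $W=\bigotimes_{j\in\mathbb Z}\mathcal U$, let $\delta$ be the shift moving position $j$ to $j+1$, and put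
\[
B=B_0\otimes W\otimes\mathcal U,\qquad\gamma=\gamma_0\otimes\delta\otimes\mathrm{id}.
\]
The factor $W$ will force uniqueness of the trace on the crossed product, and the factor $\mathcal U$ is for classification. They do not change $K$-theory. Indeed $W\otimes\mathcal U$ is the limit of matrix algebras $M_{n_i}$ with unital embeddings, and $B_0\to B_0\otimes M_{n}$, $b\mapsto b\otimes1$, induces multiplication by $n$ on $R$. This is an order isomorphism, as $R$ is a $\mathbb Q$-vector space with $\frac1nR^+=R^+$. In the limit, $b\mapsto b\otimes1\otimes1$ induces an order isomorphism $R\cong K_0(B)$, and under it $\gamma_*=X$. $B$ is a stable simple AF algebra.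

Let $C=B\rtimes_\gamma\mathbb Z$ with canonical unitary $u\in M(C)$, $ubu^*=\gamma(b)$. Choose a projection $p_0\in B_0$ with $[p_0]=1\in R$, put $p=p_0\otimes1\otimes1$ and
\[
D=pCp,
\]
and let $\alpha$ be the restriction of the dual action, so $\alpha_t(bu^n)=e^{int}bu^n$. This is a periodic flow. The elements $bu^n$ with $n\in\mathbb Z$ and $b\in pB\gamma^n(p)$ span a dense subspace of $D$. Let $\mathbb E\colon C\to B$ be the canonical expectation, which is averaging over the dual action. It maps $D$ onto $pBp$, and $x\in D$ is fixed by $\alpha$ if and only if $\mathbb E(x)=x$. So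
\begin{equation}\label{fix}
D_0=pBp .
\end{equation}
Moreover $pB\gamma(p)\ne0$ since $B$ is simple, so $D_1\ne0$ and $\alpha\ne\mathrm{id}$.

\begin{lemma}\label{Dprop}
$D$ is unital, separable, simple, infinite-dimensional and nuclear and satisfies the UCT; $K_1(D)=0$; and $K_0(D)\cong\mathbb Q$ with $[1_D]\mapsto1$.
\end{lemma}
\begin{proof}
For $n\ne0$, $\gamma^n$ is not of the form $\mathrm{Ad}\,w$ with a unitary $w\in M(B)$: for a projection $r\in B$ the element $wr\in B$ is a partial isometry from $r$ to $wrw^*$, so $\mathrm{Ad}\,w$ acts trivially on $K_0(B)$, while $X^n\cdot1\ne1$. Kishimoto~\cite{Kish} proved that the reduced crossed product of a simple $C^*$-algebra by a discrete group is simple if no nontrivial group element acts by an automorphism implemented by a multiplier unitary. As $\mathbb Z$ is amenable, $C$ is the reduced crossed product. So $C$ is simple, and $D$ is a full corner of it. $C$ is separable, nuclear and satisfies the UCT, being a crossed product of a separable AF algebra by $\mathbb Z$, and these properties pass to the full corner $D$. It is infinite-dimensional as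 it contains $p_0\otimes1\otimes\mathcal U$.

Multiplication by $1-X$ is injective on $R$, and its image is $\ker\mathrm{ev}_1$ (a Laurent polynomial vanishing at $1$ is divisible by $1-X$). Since $K_1(B)=0$, the Pimsner--Voiculescu sequence gives
\[
K_1(C)\cong\ker(1-X)=0,\qquad K_0(C)\cong R/(1-X)R\cong\mathbb Q,
\]
the last isomorphism being induced by $\mathrm{ev}_1$. As $D$ is a full corner, $K_*(D)=K_*(C)$, and $[1_D]=[p]$ corresponds to $\mathrm{ev}_1(1)=1$.
\end{proof}

\subsection{The trace}

Recall that $\tau\mapsto\tau_*$ is a bijection from the tracial states of a unital AF algebra $F$ to the states of $(K_0(F),K_0(F)^+,[1_F])$.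

Let $r\in M_k(B)$ be a nonzero projection. It is full, so $K_0(rM_k(B)r)=R$ as ordered groups, with unit class $[r]$, and $[r](1)>0$. By Lemma~\ref{R}, the unital AF algebra $rM_k(B)r$ has exactly one positive trace $\mathrm{Tr}_r$ with $\mathrm{Tr}_r(r)=[r](1)$, and on projections it is $\mathrm{ev}_1$ of the class. By this uniqueness, $\mathrm{Tr}_{r'}$ restricts to $\mathrm{Tr}_r$ if $r\le r'$. Put $\tau_0=\mathrm{Tr}_p$, the unique tracial state of $pBp=D_0$.

\begin{proposition}\label{trace}
$D$ has exactly one tracial state, namely $\tau=\tau_0\circ\mathbb E|_D$, and it is faithful.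
\end{proposition}
\begin{proof}
\emph{Existence.} $\tau$ is a state. To prove the trace property, let $x=bu^n$ with $b\in pB\gamma^n(p)$ and $y=cu^m$ with $c\in pB\gamma^m(p)$. If $m\ne-n$, then $\mathbb E(xy)=0=\mathbb E(yx)$. Let $m=-n$ and put $r=\gamma^n(p)$ and $z=\gamma^n(c)\in rBp$. Then
\[
xy=bz\in pBp,\qquad yx=c\gamma^{-n}(b)=\gamma^{-n}(zb),\qquad zb\in rBr .
\]
The two elements $bz$ and $zb$ live in different corners, so we compare them in $M_2(B)$. In the corner of $M_2(B)$ at $p\oplus r$ the trace $\mathrm{Tr}_{p\oplus r}$ takes the same value on the two products of $\left(\begin{smallmatrix}0&b\\0&0\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}0&0\\z&0\end{smallmatrix}\right)$, that is, on $bz\oplus0$ and $0\oplus zb$. Its restrictions to the corners at $p\oplus0$ and $0\oplus r$, which we identify with $pBp$ and $rBr$, are $\tau_0$ and $\mathrm{Tr}_r$. Hence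
\[
\tau_0(bz)=\mathrm{Tr}_r(zb).
\]
On $rBr$ the functional $\tau_0\circ\gamma^{-n}$ is a positive trace with value $1$ at $r$, and $[r](1)=X^n(1)=1$; hence $\tau_0\circ\gamma^{-n}=\mathrm{Tr}_r$. Here we use that $\gamma$ preserves $\mathrm{ev}_1$. Therefore $\tau(yx)=\tau_0(\gamma^{-n}(zb))=\mathrm{Tr}_r(zb)=\tau_0(bz)=\tau(xy)$.

\emph{Uniqueness.} Let $\sigma$ be any tracial state of $D$. Then $\sigma|_{pBp}=\tau_0$, so to get $\sigma=\tau$ we must show $\sigma(bu^n)=0$ for $n\ne0$ and $b\in pB\gamma^n(p)$. Since $p$ and $\gamma^n(p)=\gamma_0^n(p_0)\otimes1\otimes1$ lie in $B_0\otimes1\otimes1$, the elements $b\in pB\gamma^n(p)$ that lie in $B_0\otimes\big(\bigotimes_{|j|\le m}\mathcal U\big)\otimes\mathcal U$ for some $m$ are dense; let $b$ be one of them. The idea is to cut $bu^n$ by projections in far positions of $W$, which commute with $b$ but are moved by $u^n$ to independent positions.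

Let $g\in\mathcal U$ be a projection of trace $\frac12$, put $g^0=g$ and $g^1=1-g$, and let $g^\epsilon_j\in M(B)$ be the copy of $g^\epsilon$ in position $j$ of $W$. Given $L$, choose $j_1,\dots,j_L$ such that the $2L$ integers $j_i,\,j_i+n$ are distinct and outside $[-m,m]$. For $\epsilon\in\{0,1\}^L$ let
\[
e_\epsilon=\prod_ig^{\epsilon_i}_{j_i},\qquad e'_\epsilon=\gamma^n(e_\epsilon)=\prod_ig^{\epsilon_i}_{j_i+n}.
\]
The elements $pe_\epsilon\in D$ are orthogonal projections with sum $p=1_D$, we have $u^ne_\epsilon=e'_\epsilon u^n$, and $e'_\epsilon$ commutes with $b$. By the trace property,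
\[
\sigma(bu^n)=\sum_\epsilon\sigma(e_\epsilon bu^ne_\epsilon)=\sum_\epsilon\sigma(e_\epsilon e'_\epsilon bu^n)=\sigma(pE\,bu^n),\qquad
E=\prod_{i=1}^L\big(g^0_{j_i}g^0_{j_i+n}+g^1_{j_i}g^1_{j_i+n}\big).
\]
By uniqueness, $\tau_0$ is the product of the tracial states of $p_0B_0p_0$, $W$ and $\mathcal U$, so the projection $pE\in pBp$ has $\sigma(pE)=\tau_0(pE)=(\frac14+\frac14)^L=2^{-L}$. The Cauchy--Schwarz inequality gives
\[
|\sigma(bu^n)|\le\sigma(pE)^{1/2}\|bu^n\|\le2^{-L/2}\|b\| .
\]
Let $L\to\infty$.

\emph{Faithfulness.} $\{x\in D:\tau(x^*x)=0\}$ is a proper ideal of the simple algebra $D$, hence $0$.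
\end{proof}

\subsection{Identification of $D$ and conclusion}

\begin{proposition}\label{ident}
$D\cong\mathcal U$. In particular $D$ is AF.
\end{proposition}
\begin{proof}
The homomorphism $\tau_*\colon K_0(D)=\mathbb Q\to\mathbb R$ sends $1=[1_D]$ to $1$, so it is the inclusion. Classes of nonzero projections have strictly positive trace, as $\tau$ is faithful. Conversely, $D$ contains the unital copy $p_0\otimes1\otimes\mathcal U$ of $\mathcal U$, so every positive rational is the trace of a projection in some $M_k(D)$. Hence $(K_0(D),K_0(D)^+,[1_D])\cong(\mathbb Q,\mathbb Q_{\ge0},1)$. With $K_1(D)=0$ and the unique trace, the Elliott invariants of $D$ and $\mathcal U$ agree.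

Since $\gamma$ is trivial on the last tensor factor,
\begin{equation}\label{split}
D\cong D'\otimes\mathcal U,\qquad D'=(p_0\otimes1)\big((B_0\otimes W)\rtimes_{\gamma_0\otimes\delta}\mathbb Z\big)(p_0\otimes1).
\end{equation}
As $\mathcal U\cong\mathcal U\otimes\mathcal Z$ for the Jiang--Su algebra $\mathcal Z$, $D$ is $\mathcal Z$-stable. By Lemma~\ref{Dprop}, $D$ belongs to the class of unital separable simple nuclear infinite-dimensional $\mathcal Z$-stable $C^*$-algebras satisfying the UCT, as does $\mathcal U$. This class is classified by the Elliott invariant (Castillejos, Evington, Tikuisis, White and Winter~\cite{CETWW}, building on Gong--Lin--Niu, Elliott--Gong--Lin--Niu and Tikuisis--White--Winter). Thus $D\cong\mathcal U$.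
\end{proof}

\begin{remark}
A second route from \eqref{split} to $D\cong\mathcal U$ is the following. $D'$ is simple with a unique tracial state because $D'\otimes\mathcal U$ is. It is nuclear, satisfies the UCT and has a faithful trace, so it is quasidiagonal by Tikuisis--White--Winter~\cite{TWW}. Then $D'\otimes\mathcal U$ has tracial rank zero by Matui--Sato~\cite{MS}, and Lin's classification of nuclear tracial rank zero algebras~\cite{Lin} gives $D\cong\mathcal U$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{bad}]
The flow $\alpha$ on $D\cong\mathcal U$ is periodic and $\alpha\ne\mathrm{id}$. By Proposition~\ref{trace}, $D$ has a faithful tracial state. By \eqref{fix}, $D_0=pBp$, which has only one tracial state. Proposition~\ref{kms} shows that $\alpha$ is not approximately inner.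
\end{proof}

This completes the proof of Theorem~\ref{main}.

\section{Strengthenings and scope}\label{sec:more}

\begin{theorem}\label{strong}
Let $(A,\beta)$, $(\pi,U)$ and $(E_n)$ be as constructed in Section~\ref{sec:lift} from the flow $(D,\alpha)$ of Theorem~\ref{bad}.
\begin{enumerate}
\item[(1)] $(A,\beta)$ embeds equivariantly into a product of finite-dimensional $C^*$-algebras with inner flows; in particular $A$ is residually finite-dimensional.
\item[(2)] For every $P=P^*\in A$ the inner perturbation $\beta^P$, whose generator is that of $\beta$ plus $\mathrm{ad}\,iP$, is quasi-diagonal and not approximately inner.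
\item[(3)] $A^\sharp=\pi(A)+\mathcal K(\mathcal H)$ with the flow $\mathrm{Ad}\,U$ is a primitive unital AF algebra with a quasi-diagonal flow that is not approximately inner.
\end{enumerate}
Moreover:
\begin{enumerate}
\item[(4)] Theorem~\ref{lift} also holds for non-unital $D$, with $A$ possibly non-unital and $q$ then only required to be an equivariant surjection: every periodic flow on a separable AF algebra is a quotient of a quasi-diagonal periodic flow on an AF algebra, with $E_n$ commuting exactly with the algebra and the unitary group.
\end{enumerate}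
\end{theorem}
\begin{proof}
(1) By construction $A\subset\prod_NM_N\otimes F_N$, and the flow is $\mathrm{Ad}(V_N(t)\otimes1)$ in the $N$-th factor.

(2) We have $\beta^P_t=\mathrm{Ad}(w_t)\circ\beta_t$, where the unitaries $w_t\in A$ solve $\dot w_t=iw_t\beta_t(P)$, $w_0=1$ (norm-convergent Dyson series) and satisfy $w_{s+t}=w_s\beta_s(w_t)$. Hence $t\mapsto\pi(w_t)U_t$ is a strongly continuous unitary group implementing $\beta^P$ in $\pi$, and it commutes with all $E_n$. So $\beta^P$ is quasi-diagonal.

Suppose $\sigma^n_t=\mathrm{Ad}\,e^{ith_n}\to\beta^P_t$ in the sense of approximate innerness. The flow $\beta$ is the perturbation of $\beta^P$ by $-P$, so $\beta_t=\mathrm{Ad}(v_t)\circ\beta^P_t$ with $\dot v_t=-iv_t\beta^P_t(P)$, $v_0=1$. Likewise $v^n_t=e^{it(h_n-P)}e^{-ith_n}$ satisfies $\dot v^n_t=-iv^n_t\sigma^n_t(P)$, $v^n_0=1$, and $\mathrm{Ad}\,e^{it(h_n-P)}=\mathrm{Ad}(v^n_t)\circ\sigma^n_t$. For $0\le t\le c$,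
\[
\|v^n_t-v_t\|\le\int_0^t\big(\|P\|\,\|v^n_s-v_s\|+\|\sigma^n_s(P)-\beta^P_s(P)\|\big)\,ds,
\]
so Gronwall's inequality gives $\|v^n_t-v_t\|\le c\,e^{c\|P\|}\sup_{0\le s\le c}\|\sigma^n_s(P)-\beta_s^P(P)\|\to0$; the same estimate, with the supremum over $-c\le s\le0$, holds for $-c\le t\le0$. Hence $\mathrm{Ad}\,e^{it(h_n-P)}(x)\to\beta_t(x)$ for all $x\in A$, uniformly for $t$ in compact sets, and $\beta$ would be approximately inner. This contradicts Theorem~\ref{bad} and Lemma~\ref{quot}.

(3) $A^\sharp$ is an extension of $\pi(A)/(\pi(A)\cap\mathcal K(\mathcal H))$, a quotient of an AF algebra, by $\mathcal K(\mathcal H)$, so it is AF. It is unital and acts irreducibly, hence is primitive. $\mathrm{Ad}\,U$ is strongly continuous on $\pi(A)$ and on $\mathcal K(\mathcal H)$. Since $E_n\to1$ strongly, $\|[E_n,k]\|\to0$ for compact $k$, and $E_n$ commutes with $\pi(A)$ and $U$; so the flow is quasi-diagonal in the identity representation. A block-diagonal operator $\pi(y)$, having finite-dimensional blocks, is compact if and only if $\|y_N\|\to0$. So $\pi(A)\cap\mathcal K(\mathcal H)=\pi(A_0)$, and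 $A_0\subset\ker q$. Hence $A^\sharp\to A^\sharp/\mathcal K(\mathcal H)\cong A/A_0\to D$ is a unital equivariant surjection onto $(D,\alpha)$, and Lemma~\ref{quot} applies.

(4) The unitization $\widetilde D$ is AF, and the flow extends to it by fixing $1$. Apply Theorem~\ref{lift} to $\widetilde D$. The preimage $q^{-1}(D)$ is an invariant ideal of an AF algebra, hence AF. The representation $(\pi,U)$ restricts to it and the same $E_n$ serve; the restriction of $\pi$ is nondegenerate because $q^{-1}(D)\supset A_0$.
\end{proof}

\begin{remark}
The AF algebras constructed here are not simple. The obstruction to approximate innerness is the absence of KMS states, at inverse temperature $1$, in a proper quotient. The argument does not decide whether quasi-diagonal flows on \emph{simple} AF algebras are approximately inner.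
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brown} L. G. Brown, \emph{Extensions of AF algebras: the projection lifting problem}, 1982.

\bibitem{CETWW} Castillejos, Evington, Tikuisis, White and Winter, \emph{Nuclear dimension of simple $C^*$-algebras}, Invent. Math. \textbf{224} (2021).

\bibitem{Davidson} Davidson, \emph{$C^*$-algebras by Example}.

\bibitem{Kish} Kishimoto, Comm. Math. Phys. \textbf{81} (1981), 429--435.

\bibitem{KR} A. Kishimoto and D. W. Robinson, \emph{Quasi-diagonal flows}, arXiv:0812.4588 (2008).

\bibitem{Lin} Lin, Duke Math. J. \textbf{125} (2004).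

\bibitem{MS} Matui and Sato, Duke Math. J. \textbf{163} (2014).

\bibitem{TWW} Tikuisis, White and Winter, Ann. of Math. \textbf{185} (2017).

\end{thebibliography}

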